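# Infinite torsion groups with the property of rapid decay

## 1. Length functions, rapid decay, torsion, hyperbolicity

Throughout, $G$ is a finitely generated group, $\lambda$ is its left regular representation on $\ell^2(G)$, and $\|\lambda(f)\|_{op}$ is the norm of the operator $\xi\mapsto f*\xi$ for $f\in\mathbb C[G]$. The reduced $C^*$-algebra $C^*_r(G)$ is the norm closure of $\lambda(\mathbb C[G])$.

**Definition (length function).** A length function on $G$ is a map $\ell\colon G\to[0,\infty)$ with $\ell(e)=0$, $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\ell(g)+\ell(h)$.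

*Example.* For a finite symmetric generating set $S$, the word length $|g|_S$ is a length function. On $\mathbb Z$ with $S=\{\pm1\}$ it is $|n|$; another length function on $\mathbb Z$ is $\log(1+|n|)$, since $1+|n+m|\le(1+|n|)(1+|m|)$.

**Definition (property RD).** For $s\ge0$ let $H^s_\ell(G)$ be the completion of $\mathbb C[G]$ for the norm $\|f\|_{\ell,s}=\|f(1+\ell)^s\|_2$, and let $H^\infty_\ell(G)=\bigcap_{s\ge0}H^s_\ell(G)$. The group $G$ has property RD with respect to $\ell$ if $H^\infty_\ell(G)$ embeds canonically into $C_r^*(G)$. Equivalently, there are $C>0$, $s\ge0$ with $\|\lambda(f)\|_{op}\le C\|f\|_{\ell,s}$ for all $f\in\mathbb C[G]$. Equivalently, there is a polynomial $P$ with $\|\lambda(f)\|_{op}\le P(r)\|f\|_2$ for every $r\ge0$ and every $f\in\mathbb C[G]$ supported in $\{\ell\le r\}$. The group $G$ has property RD if it has it for some length function.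

The equivalence of the last two forms is short. If $f$ is supported in $\{\ell\le r\}$, then $\|f\|_{\ell,s}\le(1+r)^s\|f\|_2$. Conversely, cut $f=\sum_n f_n$ with $f_n$ supported in $\{n\le\ell<n+1\}$. We may assume that $P$ has nonnegative coefficients, and then
$$\|\lambda(f)\|_{op}\le\sum_nP(n+1)\|f_n\|_2\le\Big(\sum_nP(n+1)^2(1+n)^{-2s}\Big)^{1/2}\|f\|_{\ell,s},$$
where the series converges for $s$ large. Moreover one may always use a word length: if $c=\max_{S}\ell$, then $\ell\le c|\cdot|_S$, so $\{|\cdot|_S\le r\}\subset\{\ell\le cr\}$, and RD for $\ell$ gives RD for $|\cdot|_S$.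

We shall have to follow constants, so we give the inequality a name. Write $\mathbb N=\{0,1,2,\dots\}$, and let $B_\Gamma(r)$ be the ball of radius $r\in\mathbb N$ about the identity in a group $\Gamma$ with finite symmetric generating set $S$.

**Definition ($\mathrm{RD}(\Psi)$).** For $\Psi\colon\mathbb N\to[1,\infty)$, the pair $(\Gamma,S)$ satisfies $\mathrm{RD}(\Psi)$ if $\|\lambda(f)\|_{op}\le\Psi(r)\|f\|_2$ for all $r\in\mathbb N$ and all $f\in\mathbb C[\Gamma]$ supported in $B_\Gamma(r)$.

So RD with respect to $|\cdot|_S$ means $\mathrm{RD}(\Psi)$ for some polynomial $\Psi$.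

*Example.* On $\mathbb Z$, $\|\lambda(f)\|_{op}\le\|f\|_1\le(2r+1)^{1/2}\|f\|_2$ if $f$ is supported in $[-r,r]$. So $(\mathbb Z,\{\pm1\})$ satisfies $\mathrm{RD}((2r+1)^{1/2})$.

**Definition (torsion group).** A torsion group is a group in which every element has finite order.

*Example.* Finite groups are torsion, and $\bigoplus_{n\ge1}\mathbb Z/2$ is an infinite torsion group, but it is not finitely generated. Finite generation makes the existence of infinite torsion groups delicate: the answer below will have to build one.

**Definition (hyperbolicity).** In a metric space put $(x|y)_t=\frac12(d(x,t)+d(y,t)-d(x,y))$. The space is $\delta$-hyperbolic if $(x|z)_t\ge\min\{(x|y)_t,(y|z)_t\}-\delta$ for all $x,y,z,t$. A finitely generated group is hyperbolic if one (equivalently, each) of its Cayley graphs for finite generating sets is $\delta$-hyperbolic for some $\delta$. It is non-elementary if it is not virtually cyclic; finite groups count as virtually cyclic.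

*Example.* Trees are $0$-hyperbolic, so free groups are hyperbolic. A cycle of length $4m$ is not $\delta$-hyperbolic for any $\delta<m$: take $x,y,z,t$ at positions $0,m,2m,3m$; then $(x|z)_t=\frac12(m+m-2m)=0$ while $(x|y)_t=(y|z)_t=\frac12(m+2m-m)=m$.

**Lemma 1.** In a $\delta$-hyperbolic geodesic space all geodesic triangles are $4\delta$-slim: each side lies in the $4\delta$-neighborhood of the union of the other two.

*Proof.* Let $p\in[x,y]$. Since $d(x,y)=(y|z)_x+(x|z)_y$, by symmetry we may assume $t:=d(x,p)\le(y|z)_x\le d(x,z)$. Let $p'\in[x,z]$ with $d(x,p')=t$. Then $(p|y)_x=t=(p'|z)_x$, and two uses of the inequality give $(p|p')_x\ge\min\{(p|y)_x,(y|z)_x,(z|p')_x\}-2\delta=t-2\delta$. So $d(p,p')=2t-2(p|p')_x\le4\delta$. $\square$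

Textbook facts used freely: hyperbolic groups are finitely presented; an infinite hyperbolic group contains an element of infinite order; a non-elementary hyperbolic group contains a free subgroup of rank $2$.

We can now ask the question, which comes from Łukasz Garncarek, "Mini-course: property of rapid decay", arXiv:1603.06730 (2016): **does there exist an infinite, finitely generated torsion group with property RD?** The answer is yes.

**Theorem A.** There is an infinite, finitely generated torsion group with property RD.

**Theorem B.** Let $H$ be a non-elementary hyperbolic group with finite symmetric generating set $S_0$.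

1. There is $C_H$ such that $(H,S_0)$ satisfies $\mathrm{RD}(C_H(1+r)^2)$.
2. Suppose $\Psi(r)/(1+r)^2\to\infty$ and $(H,S_0)$ satisfies $\mathrm{RD}(\Psi)$. (For instance $\Psi(r)=\max(1,C_H)(1+r)^2\omega(r)$ with $\omega\ge1$, $\omega\to\infty$.) Let $\varepsilon>0$ and $\rho_0\in\mathbb N$. Then $H$ has an infinite torsion quotient $G$, with $H\to G$ injective on $B_H(\rho_0)$, such that $G$ with the image of $S_0$ satisfies $\mathrm{RD}((1+\varepsilon)\Psi)$.
3. There are $2^{\aleph_0}$ pairwise non-isomorphic groups $G$ as in (2).

Theorem A follows from Theorem B with $H=F_2$ and $\Psi(r)=\max(1,C_H)(1+r)^3$. A torsion quotient of a virtually cyclic group is finite, because an infinite cyclic subgroup of finite index acquires a finite image. So a hyperbolic group has an infinite torsion quotient with RD if and only if it is non-elementary. It is not claimed that the exponent $2$ is optimal, and nothing is claimed about groups of bounded exponent.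

## 2. Amenable groups and the free group, by hand

**Polynomial growth.** If $|B_G(r)|\le P(r)$, then $\|\lambda(f)\|_{op}\le\|f\|_1\le P(r)^{1/2}\|f\|_2$ for $f$ supported in $B_G(r)$, as for $\mathbb Z$. So polynomial growth implies RD.

**Amenable groups.** If $G$ is amenable and $f\ge0$, then $\|\lambda(f)\|_{op}=\|f\|_1$. Indeed, for a finite set $F$ that is almost invariant under the support of $f$, $\langle\lambda(f)1_F,1_F\rangle/|F|=\sum_gf(g)|gF\cap F|/|F|$ is as close to $\sum_g f(g)$ as we like. Under $\mathrm{RD}(\Psi)$, taking $f=1_{B_G(r)}$ gives $|B_G(r)|\le\Psi(r)|B_G(r)|^{1/2}$, that is,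
$$|B_G(r)|\le\Psi(r)^2.\tag{1}$$
So an amenable group with RD has polynomial growth. By Gromov's theorem on polynomial growth it is virtually nilpotent, and a finitely generated virtually nilpotent torsion group is finite. Hence no amenable group can answer the question positively, and we must look among non-amenable groups.

**The free group $F_2$.** Here is a direct argument; it is the model for the main estimate. Let $f$ be supported in $B(r)$ and let $\xi$ be finitely supported. Since $|f*\xi|\le|f|*|\xi|$, assume $f,\xi\ge0$. Fix $x$ and let $g\in B(r)$, $h=g^{-1}x$. Let $u$ be the longest common prefix of the reduced words $g$ and $x$. Then $g=ub$, $x=uc$, $h=b^{-1}c$, all three without cancellation. Put $F(u,b)=f(ub)$ if $ub$ is without cancellation, $K(b,c)=\xi(b^{-1}c)$ if $b^{-1}c$ is without cancellation and $|b|\le r$, and $0$ otherwise. For a given $u$, distinct $g$ give distinct $b$, so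
$$f*\xi(x)\le\sum_{u}\Phi(u,c),\qquad \Phi(u,c)=\sum_bF(u,b)K(b,c),$$
the first sum being over prefixes $u$ of $x$ with $|u|\le r$, where $x=uc$. There are at most $r+1$ of them, and $(x,u)\mapsto(u,c)$ is injective. By Cauchy–Schwarz twice,
$$\|f*\xi\|_2^2\le(r+1)\sum_{u,c}\Phi(u,c)^2\le(r+1)\Big(\sum_{u,b}F(u,b)^2\Big)\Big(\sum_{b,c}K(b,c)^2\Big).$$
Each $g\in B(r)$ has at most $r+1$ decompositions $g=ub$ without cancellation, and each $h$ at most $r+1$ decompositions $b^{-1}c$ with $|b|\le r$. So $\|f*\xi\|_2\le(r+1)^{3/2}\|f\|_2\|\xi\|_2$.

What made this work: the geodesic triangle $1,g,x$ is a tripod, its center is $u$, and the center runs through a list of at most $r+1$ candidates that depends on $x$ alone, respectively on $g$ alone, or on $h$ alone.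

## 3. Killing powers one at a time, and where the constants are lost

The natural plan is to take $H_0=F_2$, list its elements as $y_1,y_2,\dots$, and at stage $i$ impose $y_i^{N}=1$ for a large $N$ if $y_i$ still has infinite order. If the groups $H_i$ stay non-elementary hyperbolic, the limit is an infinite torsion group. Two lemmas say what the limit needs in order to have RD.

**Lemma 2 (transfer).** Let $\theta\colon\Gamma'\to\Gamma''$ be an epimorphism carrying the generating set onto the generating set, and injective on $B_{\Gamma'}(n)$. Then $\theta(B_{\Gamma'}(j))=B_{\Gamma''}(j)$ for all $j$. The push-forward $\theta_*\colon\mathbb C[\Gamma']\to\mathbb C[\Gamma'']$ (sum over fibers) is multiplicative, $*$-preserving, and isometric for $\|\cdot\|_2$ on functions supported in $B_{\Gamma'}(n)$. Hence if $\operatorname{supp}f\subset B_{\Gamma'}(r)$, $\operatorname{supp}\xi\subset B_{\Gamma'}(t)$ and $r+t\le n$, then $\|f*\xi\|_2=\|\theta_*f*\theta_*\xi\|_2$.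

*Proof.* Words of length $\le j$ map onto words of length $\le j$. The push-forward is linear and sends $\delta_g$ to $\delta_{\theta(g)}$, so it is multiplicative and $*$-preserving; on functions supported where $\theta$ is injective it permutes no values together. Finally $f*\xi$ is supported in $B_{\Gamma'}(r+t)$. $\square$

**Lemma 3 (limits).** Let $H=H_0\to H_1\to H_2\to\cdots$ be epimorphisms, $G=\varinjlim H_i=H/\bigcup_i\ker(H\to H_i)$, all with the image of the finite generating set $S_0$ of $H$. If $H_i$ satisfies $\mathrm{RD}(\Psi_i)$ and $\Psi_i\le\widehat\Psi$ for all $i$, then $G$ satisfies $\mathrm{RD}(\widehat\Psi)$.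

*Proof.* Let $f,\xi\in\mathbb C[G]$ be supported in $B_G(r)$, $B_G(t)$. The finitely many elements of $B_H(2(r+t))\cap\ker(H\to G)$ die in $H_i$ for $i$ large. Then $H_i\to G$ is injective on $B_{H_i}(r+t)$: if two elements of this ball have the same image, lift them to $B_H(r+t)$; the quotient of the lifts lies in $B_H(2(r+t))\cap\ker(H\to G)$, so it dies in $H_i$. By Lemma 2, applied to the lifts of $f,\xi$ to $B_{H_i}(r)$, $B_{H_i}(t)$, $\|f*\xi\|_2\le\Psi_i(r)\|f\|_2\|\xi\|_2\le\widehat\Psi(r)\|f\|_2\|\xi\|_2$. Since $t$ and $\xi$ are arbitrary, this bounds $\|\lambda(f)\|_{op}$. $\square$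

So we need one function $\widehat\Psi$ for all stages. Adapting the tripod argument of Section 2 to the Cayley graph of $H_i$ gives estimates whose constants depend on the hyperbolicity constant of that graph, and here the plan stops. Take $H_0=F_2=\langle a,b\rangle$ and impose $a^{4m}=1$. The result is $\mathbb Z/4m*\mathbb Z$. The map killing $b$ retracts its Cayley graph onto a cycle of length $4m$ without increasing distances between vertices, so the Cayley graph contains an isometrically embedded cycle of length $4m$. By the example in Section 1 its hyperbolicity constant is at least $m$. Large exponents are needed to control anything, and large exponents make the Cayley graph less and less hyperbolic.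

There are thus two separate tasks. First, show that the RD constant does not depend on the exponent $N$; this is Theorem C. Second, even so, the constant may change from stage to stage, and we must stop it from drifting to infinity; this is Section 4.

**Theorem C (uniform RD for fillings).** Let $G$ be a non-elementary hyperbolic group with finite symmetric generating set $S_0$, and let $g_0\in G$ have infinite order. There are $N_1\ge1$, $N_*$ and $C$ such that for every multiple $N\ge N_*$ of $N_1$, the group $G_N=G/\langle\langle g_0^N\rangle\rangle$ with the image of $S_0$ satisfies $\mathrm{RD}(C(1+r)^2)$. (The constant $C$ does not depend on $N$, and the exponent $2$ depends on nothing.)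

We now set up the quotients $G_N$. Relative hyperbolicity enters only as the hypothesis of quoted theorems. *Example to keep in mind:* $G=F_2$, $g_0=a$, where the subgroup $E$ below is $\langle a\rangle$, $N_1=1$ and $G_N=\mathbb Z/N*\mathbb Z$.

* **(F1)** If $G$ is hyperbolic and $g_0$ has infinite order, then $E=E(g_0)=\{x:xg_0^nx^{-1}=g_0^{\pm n}\text{ for some }n\ge1\}$ is a virtually cyclic subgroup containing $g_0$ (Ol'shanskii, IJAC 1993). Moreover $G$ is hyperbolic relative to $\{E\}$ by Bowditch, *Relatively hyperbolic groups*, Thm 7.11, because $E$ is infinite, quasiconvex and almost malnormal.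
* **(F3)** (Osin, Invent. Math. 2007, Thm 1.1) Let $G$ be hyperbolic relative to $\{E\}$. There is a finite set $F\subset G\setminus\{1\}$ such that if $M\lhd E$ and $M\cap F=\emptyset$, then $E/M\to G/\langle\langle M\rangle\rangle$ is injective and $G/\langle\langle M\rangle\rangle$ is hyperbolic relative to the image of $E$. Moreover for every finite $Q\subset G$ there is a finite $F(Q)\subset G\setminus\{1\}$ such that $G\to G/\langle\langle M\rangle\rangle$ is injective on $Q$ whenever $M\cap F(Q)=\emptyset$.
* **(F4)** A finitely generated group hyperbolic relative to hyperbolic (e.g. finite) subgroups is hyperbolic (Osin, Memoirs AMS 2006, Cor. 2.41).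

Almost malnormality in (F1) is checked as follows. If $xEx^{-1}\cap E$ is infinite, it contains an element of infinite order, and a power of it lies in both $x\langle g_0\rangle x^{-1}$ and $\langle g_0\rangle$. So $xg_0^ax^{-1}=g_0^b$ with $a,b\ne0$. The stable length $\lim_n|g^n|/n$ is conjugation invariant, positive on $g_0$, and multiplied by $|a|$ when $g$ is replaced by $g^a$; so $|a|=|b|$ and $x\in E$.

The subgroup $\langle g_0\rangle$ has finite index in $E$, so its core in $E$ (the intersection of its $E$-conjugates) is $\langle g_0^{N_1}\rangle$ for some $N_1\ge1$. Being normal and infinite cyclic, it satisfies $eg_0^{N_1}e^{-1}=g_0^{\pm N_1}$ for $e\in E$; hence $\langle g_0^N\rangle\lhd E$ whenever $N_1\mid N$. From now on $N$ is a multiple of $N_1$, and "for $N$ large" means for all such $N$ above a bound depending only on $G,S_0,g_0$ and on auxiliary data explicitly fixed beforehand. A finite set of nontrivial elements misses $\langle g_0^N\rangle$ for $N$ large, since $g_0^k\in\langle g_0^N\rangle$ with $k\neq0$ forces $N\le|k|$. So (F3) and (F4) give, with $q=q_N\colon G\to G_N$ and $E_N=q(E)$: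

* **(i)** for $N$ large, $E_N\cong E/\langle g_0^N\rangle$ is finite and $G_N$ is hyperbolic;
* **(ii)** for every finite $Q\subset G$, $q_N|_Q$ is injective for $N$ large.

## 4. From uniformity in $N$ to torsion quotients

In this section we assume Theorem C, and deduce Theorems A and B. Sections 5–9 prove Theorem C.

**Proof of Theorem B(1).** Apply Theorem C to $H$ and any element of infinite order. Given $f$ on $B_H(r)$ and $\xi$ on $B_H(t)$, choose $N$ so large that $q_N$ is injective on $B_H(r+t)$. By Lemma 2, $\|f*\xi\|_2\le C(1+r)^2\|f\|_2\|\xi\|_2$, with $C$ independent of $t$ because it is independent of $N$. $\square$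

The next proposition does one stage, with an arbitrarily small relative loss. For large radii, the function $\Psi$ beats $C(1+r)^2$, whatever $C$ is. For the finitely many small radii, a high power of $f^**f$ washes the constant $C$ out, and the quotient looks like $G$ on a ball large enough to contain that power.

**Proposition 4 (one step).** Let $G$ be non-elementary hyperbolic with finite symmetric generating set $S_0$ and $\mathrm{RD}(\Psi')$. Suppose $\Psi'\ge\Psi$, where $\Psi(r)/(1+r)^2\to\infty$. Let $g_0\in G$ have infinite order, $\eta>0$, $n_0\in\mathbb N$. Then for all sufficiently large multiples $N$ of $N_1$: $G_N=G/\langle\langle g_0^N\rangle\rangle$ is non-elementary hyperbolic, $G\to G_N$ is injective on $B_G(n_0)$, $g_0$ has order exactly $N$ in $G_N$, and $G_N$ satisfies $\mathrm{RD}((1+\eta)\Psi')$.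

*Proof.* By (i) and (ii), $G_N$ is hyperbolic, $G\to G_N$ is injective on $B_G(n_0)$, and $E_N\cong E/\langle g_0^N\rangle$, so $g_0$ has order exactly $N$ in $G_N$. Let $C\ge1$ be as in Theorem C.

**Step 1: $G_N$ is non-elementary.** Suppose $G_N$ were amenable for infinitely many multiples $N$ of $N_1$. For those $N$ that are large, Theorem C and (1) give $|B_{G_N}(r)|\le C^2(1+r)^4$ for all $r$. Fix $r$; for $N$ large, $|B_{G_N}(r)|=|B_G(r)|$ by (ii). So $|B_G(r)|\le C^2(1+r)^4$ for all $r$, and $G$ has polynomial growth. But $G$ contains a free subgroup of rank $2$, a contradiction. So for $N$ large $G_N$ is not amenable, hence not virtually cyclic.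

**Step 2: large radii.** Choose $R_0\ge1$ with $C(1+r)^2\le\Psi(r)\le\Psi'(r)$ for $r\ge R_0$. For these $r$ the desired bound is Theorem C.

**Step 3: small radii.** Here we compare with $G$ itself. Choose $n\ge1$ with $(C(1+2nR_0)^2)^{1/2n}\le1+\eta$. This is possible because $C$ and $R_0$ do not depend on $N$. Now let $N$ be so large that $q_N$ is injective on $B_G(2nR_0)$. Let $r\le R_0$, let $\bar f$ be supported in $B_{G_N}(r)$, and let $f$ be its lift supported in $B_G(r)$. Write $f^*(g)=\overline{f(g^{-1})}$. The operator $\lambda(\bar f^**\bar f)$ is positive, so by the $C^*$-identity, Theorem C and Lemma 2 (powers are convolution powers),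
$$\|\lambda(\bar f)\|^{2n}=\|\lambda((\bar f^*\bar f)^n)\|\le C(1+2nR_0)^2\|(\bar f^*\bar f)^n\|_2=C(1+2nR_0)^2\|(f^*f)^n\|_2\le C(1+2nR_0)^2\|\lambda(f)\|^{2n}.$$
The last inequality uses $\|a\|_2=\|\lambda(a)\delta_e\|_2\le\|\lambda(a)\|$. Taking $2n$-th roots, $\|\lambda(\bar f)\|\le(1+\eta)\|\lambda(f)\|\le(1+\eta)\Psi'(r)\|f\|_2=(1+\eta)\Psi'(r)\|\bar f\|_2$. $\square$

**Proof of Theorem B(2).** Let $\eta_i>0$ with $\prod_i(1+\eta_i)\le1+\varepsilon$, enumerate $H=\{y_1,y_2,\dots\}$, and put $H_0=H$, $\Psi_i=\prod_{j\le i}(1+\eta_j)\Psi$. Suppose $H_{i-1}$ is non-elementary hyperbolic with $\mathrm{RD}(\Psi_{i-1})$. If the image of $y_i$ in $H_{i-1}$ has finite order, put $H_i=H_{i-1}$. Otherwise let $g_0$ be this image and $H_i=H_{i-1}/\langle\langle g_0^N\rangle\rangle$, with $N=N^{(i)}$ from Proposition 4 applied with $\Psi'=\Psi_{i-1}\ge\Psi$, $\eta=\eta_i$, and $n_0=n_i\ge\rho_0$. In both cases $H_i$ is non-elementary hyperbolic with $\mathrm{RD}(\Psi_i)$. Let $G=\varinjlim H_i$.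

* *Torsion.* Each element of $G$ is the image of some $y_i$, which has finite order in $H_i$, hence in $G$.
* *Infinite.* If $G$ were finite, $\ker(H\to G)$ would have finite index in the finitely generated group $H$, hence be finitely generated. Being the increasing union of the $\ker(H\to H_i)$, it would equal one of them, so $H_i\cong G$ would be finite, a contradiction.
* *Injectivity on $B_H(\rho_0)$.* Balls map onto balls and each step is injective on the $\rho_0$-ball, so each $H\to H_i$ is injective on $B_H(\rho_0)$. Two elements with the same image in $G$ already have the same image in some $H_i$.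
* *RD.* Since $\Psi_i\le(1+\varepsilon)\Psi$, Lemma 3 gives $\mathrm{RD}((1+\varepsilon)\Psi)$ for $G$.

This proves Theorem B(2), and with $H=F_2$, $\Psi(r)=\max(1,C_H)(1+r)^3$, Theorem A. $\blacksquare$

**Proof of Theorem B(3).** The exponents are free parameters; we make the orders of the $y_i$ remember them. At every non-trivial step $i$ (one with $H_i\ne H_{i-1}$, i.e. where a relation is added) allow two different admissible values of $N^{(i)}$. In all later non-trivial steps $j>i$ take $n_j$ so large that the images of $1,y_i,\dots,y_i^{N^{(i)}}$ in $H_{j-1}$ lie in the ball $B_{H_{j-1}}(n_j)$ on which $H_{j-1}\to H_j$ is injective; at step $j$ this is a condition for finitely many $i$. Since $y_i$ has order exactly $N^{(i)}$ in $H_i$, it keeps this order in every $H_j$, hence in $G$.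

Along each branch of choices there are infinitely many non-trivial steps: otherwise $G=H_i$ for some $i$, an infinite hyperbolic group, which contains an element of infinite order. So there are $2^{\aleph_0}$ branches. Two branches that first differ at step $i$ share $H_{i-1}$ and give different orders to $y_i$ in the limit, so they have different kernels in $H$. For a countable group $Q$ there are only countably many homomorphisms $H\to Q$, as $H$ is finitely generated. Hence each isomorphism class arises from at most countably many kernels, and there are $2^{\aleph_0}$ isomorphism classes. $\blacksquare$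

## 5. Capping the cosets of $E_N$: cusped spaces and their uniform hyperbolicity

It remains to prove Theorem C. The Cayley graph of $G_N$ fails to be uniformly hyperbolic because of the long cycles in the cosets of $E_N$. The remedy is to cap each coset by a space that is hyperbolic with a constant that does not depend on the coset.

**Definition (combinatorial horoball).** Let $\Lambda$ be a connected graph with vertex set $Q$. The combinatorial horoball over $\Lambda$ is the graph with vertex set $Q\times\mathbb N$ and three kinds of edges: the edges of $\Lambda$ at depth $0$; vertical edges $(x,k)-(x,k+1)$; and, for $k\ge1$, horizontal edges $(x,k)-(y,k)$ whenever $0<d_\Lambda(x,y)\le2^k$.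

*Example.* Over the line $\mathbb Z$, join $(0,0)$ to $(8,0)$. A path of maximal depth $k$ needs $2k$ vertical and at least $8/2^k$ horizontal steps, so at least $8,6,6,7$ steps for $k=0,1,2,3$ and at least $2k+1\ge9$ for $k\ge4$. Thus the distance is $6$, attained by "up $1$, four steps of length $2$, down $1$" and by "up $2$, two steps of length $4$, down $2$". In general the distance is at most $2k+1$ as soon as $2^k\ge|n|$: it is logarithmic. Over a cycle of length $N$, any two vertices of depth $k$ are adjacent or equal once $2^k\ge N/2$; above this depth the horoball looks like a thickened ray.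

* **(F2)** (Groves–Manning, Israel J. Math. 2008) For $(G,E)$ as in (F1) the cusped space $X$ defined next is hyperbolic (Thm 3.25). Combinatorial horoballs over connected graphs are hyperbolic with a universal constant (Thm 3.8).
* **(F5)** (Cartan–Hadamard theorem; Gromov, Delzant–Gromov; in this form Coulon, *On the geometry of Burnside quotients and Tarski monsters*, Math. Ann. 2014, Thm A.1) Let $\delta>0$, $\sigma>10^7\delta$, and let $X$ be a length space. Suppose every ball of radius $\sigma$ in $X$, with the metric of $X$, is $\delta$-hyperbolic, and $\pi_1(X)$ is normally generated by free homotopy classes of loops of diameter $<10^{-5}\sigma$. Then $X$ is $300\delta$-hyperbolic. (Only the existence of such universal constants matters.)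

**Generating sets.** Choose a finite symmetric $S\subset G\setminus\{1\}$ with $S\supset S_0\setminus\{1\}$ such that $S_E:=S\cap E$ generates $E$ and $g_0\in S_E$. Then $|\cdot|_S\le|\cdot|_{S_0}$ on $G$ and on $G_N$, so balls for $S_0$ lie in balls for $S$, and it suffices to prove the estimate of Theorem C for $S$. By (ii), $q$ is injective on $S\cup\{1\}$ for $N$ large. Let $|\cdot|_E$ and $|\cdot|_{E_N}$ be the word lengths for $S_E$ and $q(S_E)$.

**Definition (cusped spaces).** $X$ is the graph with vertex set $G\times\mathbb N$ and edges $(x,0)-(xs,0)$ for $s\in S$; $(x,k)-(x,k+1)$; and, for $k\ge1$, $(x,k)-(xe,k)$ for $e\in E$ with $0<|e|_E\le2^k$. The graph $X_N$ is defined in the same way from $(G_N,q(S),E_N,|\cdot|_{E_N})$.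

*Example.* For $G=F_2$, $g_0=a$, $S=\{a^{\pm1},b^{\pm1}\}$, the graph $X$ is the $4$-valent tree with a horoball glued along each $a$-line. The graph $X_N$ is the Cayley graph of $\mathbb Z/N*\mathbb Z$ with a horoball glued along each $N$-cycle.

We identify $x$ with $(x,0)$. The *depth* of $(x,k)$ is $k$; extended linearly over edges it is $1$-Lipschitz. The *horoball* of a coset $tE_N$ is the graph on $tE_N\times\mathbb N$ with the vertical edges, the horizontal edges of depth $\ge1$, and the $q(S_E)$-edges at depth $0$; it is a combinatorial horoball. All neighbors of a vertex of positive depth lie in its horoball. The graphs $X,X_N$ are connected and locally finite, and $G$, respectively $G_N$, acts by left multiplication, transitively on each depth level.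

The map $q\colon X\to X_N$, $(x,k)\mapsto(q(x),k)$, sends adjacent vertices to equal or adjacent ones. Conversely, *edge paths of $X_N$ lift to edge paths of $X$ of the same length*, from any lift of the initial vertex: an $\bar e\in E_N$ with $0<|\bar e|_{E_N}\le2^k$ lifts to $e\in E$ with $0<|e|_E\le2^k$, and similarly for $S$-edges.

**Proposition 5.** There is an integer $\delta\ge1$ such that for all large $N$ geodesic triangles in $X_N$ are $\delta$-slim.

*Proof.* The plan is to check hyperbolicity on balls of a fixed radius, where $X_N$ looks like $X$ or like a horoball, and then to apply (F5).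

**Step 1: the four-point inequality on vertices of a ball.** Fix $R\in\mathbb N$ and a vertex $z$ of $X_N$.

If $\operatorname{depth}(z)>2R$: a geodesic of $X_N$ between vertices of $B(z,R)$ has length $\le2R$, so each of its points is within $R$ of an endpoint and hence in $B(z,2R)$. It therefore stays at positive depth, in one horoball. So on the vertices of $B(z,R)$ the metric of $X_N$ equals the horoball metric, and the four-point inequality holds with a universal constant by (F2).

If $\operatorname{depth}(z)=k\le2R$: translate so that $z=(1,k)$, and let $\tilde z=(1,k)\in X$. The set of $x$ with some $(x,j)\in B_X((1,0),5R)$ is finite, and $B_X(\tilde z,3R)\subset B_X((1,0),5R)$. So by (ii), for $N$ large, $q$ is injective on the vertices of $B_X(\tilde z,3R)$. By path lifting, $q$ maps the vertices of $B_X(\tilde z,R)$ onto those of $B_{X_N}(z,R)$. It preserves distances there: for $a,b\in B_X(\tilde z,R)$ lift a geodesic from $q(a)$ to $q(b)$, of length $\le2R$, starting at $a$. It ends at some $b'\in B_X(\tilde z,3R)$ with $q(b')=q(b)$, so $b'=b$ and $d_X(a,b)\le d(q(a),q(b))$; the other inequality is clear.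 So the four-point inequality holds with the constant of $X$, which is finite by (F2).

**Step 2: from vertices to points.** Let $o$ be any point of $X_N$, $\sigma>0$, $R\ge\sigma+1$ an integer, and $z$ a vertex nearest to $o$. Every point of $B(o,\sigma)$ is within $\frac12$ of a vertex of $B(z,R)$. Replacing four points by such vertices changes distances by at most $1$ and Gromov products by at most $\frac32$, so the four-point inequality holds on $B(o,\sigma)$ with the constant increased by at most $3$. Hence there is $\delta_1>0$, independent of $N$ and $\sigma$, such that for each $\sigma$ all balls of radius $\sigma$ in $X_N$ are $\delta_1$-hyperbolic for $N$ large (depending on $\sigma$).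

**Step 3: short loops generate $\pi_1(X_N)$.** Let $\langle S\mid\mathcal R_0\rangle$ be a finite presentation of $G$ (with the relations identifying inverse letters in $\mathcal R_0$), and let $M=\max(5,\text{longest relator in }\mathcal R_0)$. Attach discs to all closed paths of length $\le M$ in $X_N$. We claim the result is simply connected.

Let $(x,k)-(xe,k)$ be a horizontal edge with $k\ge1$. Write $e=e'e''$ with $|e'|_{E_N},|e''|_{E_N}\le2^{k-1}$. The closed path $(x,k),(x,k-1),(xe',k-1),(xe,k-1),(xe,k),(x,k)$ has length $\le5$, so the edge can be pushed to depth $k-1$. Iterating, every loop is freely homotopic to one all of whose horizontal edges have depth $0$. After cancelling vertical backtracks it is a loop at depth $0$ (or a constant loop), labeled by a word trivial in $G_N=\langle S\mid\mathcal R_0,g_0^N\rangle$. It remains to contract loops labeled by relators. Those labeled by $\mathcal R_0$ have length $\le M$. A loop labeled $g_0^N$ runs through some $xE_N\times\{0\}$. Push it up by squares, which exist because $|q(g_0)|_{E_N}=1$, to a depth $k\ge1$ with $2^k\ge\operatorname{diam}E_N$. There all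 vertices of $xE_N\times\{k\}$ are pairwise adjacent, and the loop is coned off by triangles. This last step is where the cap pays off: a relator of length $N$ is filled by pieces of length at most $4$.

So $\pi_1(X_N)$ is normally generated by loops of length $\le M$.

**Step 4: local to global.** Fix $\sigma>\max(10^7\delta_1,10^5(M+1))$. By Steps 2 and 3, (F5) applies for $N$ large, and $X_N$ is $300\delta_1$-hyperbolic. By Lemma 1 its triangles are $\delta$-slim for any integer $\delta\ge\max(1,1200\delta_1)$; this $\delta$ does not depend on $N$. $\square$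

**Constants.** From now on $N$ is large. Write $\Gamma=G_N$, $P=E_N$, $d=d_{X_N}$, $|\cdot|_P=|\cdot|_{E_N}$, and
$$C_0=2\delta+2,\quad C_1=\delta+C_0+1,\quad A=C_0+C_1,\quad K=\max(2C_1,\,A+C_0).$$
We have $d(\gamma,\gamma')\le|\gamma^{-1}\gamma'|_S$ for $\gamma,\gamma'\in\Gamma$. Put $V=\sup_N\#\{\gamma\in\Gamma:d(1,\gamma)\le2K\}$. It is finite, because valences at depth $\le2K$ are at most $|S|+2+\#\{e\in E:|e|_E\le2^{2K}\}$.

A point on an edge path is within $\frac12$ of a vertex of that path. So a vertex within $\tau$ of a point of an edge path is within $\tau+\frac12$ of a vertex of the path. "Geodesic edge path" means a geodesic between vertices that runs along edges.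

## 6. Tame geodesics and short lists of centers

In $F_2$ a group element $x$ had a list of $r+1$ possible centers, its short prefixes. Here the center of a triangle in $X_N$ may lie deep in a horoball, far from $\Gamma$. We then record where the sides enter and leave the horoball. For this, geodesics must enter and leave in a controlled way.

**Definition (excursions, tame geodesics).** Let $\alpha$ be a geodesic edge path between depth-$0$ vertices. An excursion of $\alpha$ is a subpath of length $\ge2$ with endpoints $a,b$ of depth $0$ and all interior vertices of positive depth. It lies in one horoball, so $a^{-1}b\in P$. An excursion is regular if it goes vertically from $(a,0)$ up to $(a,k)$, then makes at most $3$ horizontal steps at depth $k$, then goes vertically down to $(b,0)$. The path $\alpha$ is tame if all its excursions are regular. The reverse of a tame geodesic is tame.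

*Example.* In the horoball over $\mathbb Z$ of Section 5, the geodesic from $0$ to $8$ with four steps at depth $1$ is not regular; the one with two steps at depth $2$ is. The proof of the next lemma passes from the first to the second.

**Lemma 6.** Any two depth-$0$ vertices are joined by a tame geodesic.

*Proof.* Take an excursion of a geodesic edge path, with maximal depth $k\ge1$ and horizontal steps $e_1,\dots,e_n$ in order; so $|e_i|_P\le2^k$. It has at least $2k$ vertical edges. Hence the path "up $k$, steps $e_1,\dots,e_n$ at depth $k$, down $k$" has the same endpoints and is no longer. If $n\ge4$, replace it by "up $k+1$, steps $e_1e_2,e_3e_4,\dots$ at depth $k+1$ (trivial steps omitted), down $k+1$". These steps are allowed since $|e_ie_{i+1}|_P\le2^{k+1}$, and the path is no longer since $2+\lceil n/2\rceil\le n$. Repeat until $n\le3$. The result is no longer than the geodesic subpath that it replaces, so it is geodesic. Do this for each excursion. $\square$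

For each $h\in\Gamma$ fix a tame geodesic $\alpha_h$ from $1$ to $h$; its length is $\le|h|_S$.

**Definition (the list $D_\rho(h)$).** For $\rho\in\mathbb N$ let $D_\rho(h)$ be the set of pairs $(u,v)\in\Gamma^2$ with $u^{-1}v\in P$ such that either

* (I) $u=v$ and $d(u,y)\le K$ for a vertex $y\in\alpha_h$ with $d(1,y)\le\rho$; or
* (II) $d(u,a)\le K$ and $d(v,b)\le K$ for an excursion of $\alpha_h$ from $a$ to $b$ with $d(1,a)\le\rho$.

*Example.* For $G=F_2$, $g_0=a$, so $\Gamma=\mathbb Z/N*\mathbb Z$, let $h=b^2$. Give each edge the weight that records how it changes the exponent sum of $b$: the map $\Gamma\to\mathbb Z$ killing $a$ and sending $b$ to $1$ shows that $d(1,b^2)=2$, and that a path of length $2$ from $1$ to $b^2$ must be $1,b,b^2$. So $\alpha_h$ is this path, it has no excursion, and $D_\rho(h)$ consists of the $(u,u)$ with $u$ within $K$ of one of the vertices $b^j$, $0\le j\le\min(2,\rho)$.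

The list is short. If $d(u,y)\le K$ with $y=(t,j)$, then $j\le K$ and $d(u,t)\le2K$, so each $y$ serves at most $V$ elements $u$. There are at most $\rho+1$ vertices $y$ with $d(1,y)\le\rho$, and at most $\rho+1$ excursions in (II), each serving at most $V^2$ pairs. So
$$|D_\rho(h)|\le(\rho+1)(V+V^2)\le2V^2(\rho+1).\tag{2}$$

## 7. Triangles whose center is deep in a horoball

The next lemma says that two tame geodesics from the same point that come close deep in a horoball entered it near the same place.

**Lemma 7.** Let $\beta,\beta'$ be tame geodesics starting at a depth-$0$ vertex $o$. Let $y\in\beta$, $y'\in\beta'$ be vertices of depth $>C_1$ with $d(y,y')\le C_0$, and let $a,a'$ be the initial points of the excursions containing $y,y'$. Then $d(a,a')\le2C_1$.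

*Proof.* Consider the triangle with sides $\beta|_{[o,y]}$, $\beta'|_{[o,y']}$ and a geodesic $[y,y']$. A vertex of $\beta|_{[o,y]}$ is within $\delta$ of a point of $\beta'|_{[o,y']}$, hence within $\delta+\frac12$ of a vertex of it; or it is within $\delta$ of a point of $[y,y']$, hence within $\delta+C_0$ of $y'$. So it is within $C_1$ of a vertex of $\beta'|_{[o,y']}$, and conversely. By symmetry assume $d(o,a)\ge d(o,a')$. Pick a vertex $z'\in\beta'|_{[o,y']}$ with $d(a,z')\le C_1$. Then $d(o,z')\ge d(o,a)-C_1\ge d(o,a')-C_1$.

If $d(o,z')\le d(o,a')$, then $d(z',a')\le C_1$, since both lie on a geodesic from $o$, and so $d(a,a')\le2C_1$. Otherwise $z'$ lies on the excursion starting at $a'$, between $a'$ and $y'$, and $\operatorname{depth}(z')\le C_1$ because $a$ has depth $0$. If $z'$ were on the horizontal or descending part of this regular excursion, then $\operatorname{depth}(y')\le\operatorname{depth}(z')\le C_1$, a contradiction. So $z'$ is on the ascending part, $d(a',z')=\operatorname{depth}(z')\le C_1$, and $d(a,a')\le2C_1$. $\square$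

Now the analog of the tripod: one coset of $P$ carries three points $u,v,w$, and each pair of them is on the list of one side of the triangle.

**Lemma 8.** Let $g,h\in\Gamma$, $x=gh$, $|g|_S\le r$, $\rho=r+2K$. There are $u,v,w$ in one left coset of $P$ with
$$(u,v)\in D_\rho(g),\qquad(u,w)\in D_\rho(x),\qquad(g^{-1}v,g^{-1}w)\in D_\rho(h).$$
Moreover either $u=v$, or $u,v$ are the initial and final points of an excursion of $\alpha_g$ whose maximal depth exceeds $C_1$.

*Proof.* Consider the triangle with sides $\alpha_g$ from $1$ to $g$, $g\alpha_h$ from $g$ to $x$, and $\alpha_x$ from $1$ to $x$. The points of $\alpha_x$ within $\delta$ of $\alpha_g$, respectively of $g\alpha_h$, form two closed sets, nonempty because they contain $1$, respectively $x$. They cover the connected set $\alpha_x$, so some point is in both. Replacing this point and the two nearby points by nearest vertices on the respective sides, we get vertices $y_1\in\alpha_g$, $y_2\in g\alpha_h$, $y_3\in\alpha_x$ at pairwise distance $\le2\delta+1\le C_0$.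

**Case I: $y_3=(t,j)$ with $j\le A$.** Put $u=v=w=t$. This is within $A+C_0\le K$ of $y_1,y_2,y_3$. Also $d(1,y_1)\le r$ and $d(g,y_1)\le r$, because $\alpha_g$ has length $\le r$. Hence $d(1,y_3)\le d(1,u)+K\le d(1,y_1)+2K\le r+2K$, and $d(g,y_2)\le d(g,u)+K\le d(g,y_1)+2K\le r+2K$. So the three memberships hold by (I), the last one after translation by $g^{-1}$.

**Case II: $\operatorname{depth}(y_3)>A$.** Geodesics from $y_3$ to $y_1,y_2$ have length $\le C_0$, so they stay at depth $>A-C_0=C_1>0$. Hence all $y_i$ have depth $>C_1$ and lie in one horoball, of a coset $tP$. Let $y_1,y_2,y_3$ lie in the excursions $a_1\to b_1$, $a_2\to b_2$, $a_3\to b_3$ of $\alpha_g$, $g\alpha_h$, $\alpha_x$; all endpoints are in $tP$. Apply Lemma 7 three times: at $o=1$ to $\alpha_g,\alpha_x$; at $o=g$ to the reverse of $\alpha_g$ and $g\alpha_h$; at $o=x$ to the reverses of $g\alpha_h$ and $\alpha_x$. This gives $d(a_1,a_3),\,d(b_1,a_2),\,d(b_2,b_3)\le2C_1\le K$. Put $u=a_1$, $v=b_1$, $w=b_2$. Since $d(1,a_1)\le r$, $d(1,a_3)\le r+K$ and $d(g,a_2)\le d(g,b_1)+K\le r+K$, the memberships hold by (II), using the excursions $a_1\to b_1$,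 $a_3\to b_3$ and $g^{-1}a_2\to g^{-1}b_2$. The maximal depth of $a_1\to b_1$ exceeds $C_1$ because of $y_1$. $\square$

## 8. The peripheral part of $g$ has length linear in $r$

In Case II, the element $g$ factors through the jump $u^{-1}v\in P$. We shall have to bound a convolution over these jumps. The trivial bound would use $|P|=[E:\langle g_0\rangle]\,N$, which grows with $N$. Instead we show that the jump is controlled by $|g|_S$. This is not immediate, because $d$ sees only the logarithm of lengths in $P$.

**Lemma 9.** There is $L$, independent of $N$ (large), such that in Lemma 8 one has $|u^{-1}v|_P\le L(r+2)$.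

*Proof.* If $u=v$ this is trivial. Otherwise let $u,v\in tP$ be as in Case II. For $x\in\Gamma$ let $\pi(x)$ be a $d$-nearest point to $x$ in $tP=tP\times\{0\}$. We project a word path from $1$ to $g$ to $tP$ and show that $\pi$ moves by bounded steps, starts near $u$ and ends near $v$.

**Step (a): for $k\ge0$, $d(x,(\pi(x),k))=d(x,\pi(x))+k$.** This gives us geodesics going up the horoball. The inequality $\le$ is clear, and so is the case $k=0$. For $k\ge1$, the last depth-$0$ vertex on a path from $x$ to $(\pi(x),k)$ lies in $tP$, hence at distance $\ge d(x,\pi(x))$ from $x$, and at least $k$ further steps are needed. So going from $x$ geodesically to $\pi(x)$ and then vertically up is geodesic.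

**Step (b): if $x,x'\in\Gamma$ and $d(x,x')\le1$, then $d(\pi(x),\pi(x'))\le2C_0+2$.** Put $p=\pi(x)$, $p'=\pi(x')$, and take $k\ge1$ with $2^k\ge|p^{-1}p'|_P$, so that $d((p,k),(p',k))\le1$. By (a), $\tau\colon x\to p\to(p,k)$ and $\tau'\colon x'\to p'\to(p',k)$ are geodesics. Complete them to a geodesic quadrilateral by geodesics $[x,x']$ and $[(p,k),(p',k)]$ of length $\le1$. Cutting along a diagonal shows that quadrilaterals are $2\delta$-slim, so $p$ is within $2\delta$ of a point of $\tau'$, of $[x,x']$ or of $[(p,k),(p',k)]$. Every point of the last two sides is within $1$ of an endpoint of $\tau'$. In all cases $p$ is within $2\delta+1$ of a point of $\tau'$, hence within $2\delta+\frac32<C_0$ of a vertex $z'$ of $\tau'$. Then $|d(x',z')-d(x,p)|\le d(x,x')+d(z',p)\le C_0+1$, and $|d(x,p)-d(x',p')|\le1$ because both are distances to $tP$. Since $z',p'$ lie on the geodesic $\tau'$ from $x'$, we get $d(z',p')=|d(x',z')-d(x',p')|\le C_0+2$, and $d(p,p')\le2C_0+2$.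

**Step (c): $d(\pi(1),u)\le C_0$ and $d(\pi(g),v)\le C_0$.** By symmetry (reverse $\alpha_g$) consider the first. Put $p=\pi(1)$. The geodesic $\alpha_g$ passes through $u$ and then vertically to $(u,k)$, where $k>C_1>\delta$. Choose $m\ge k$ with $2^m\ge|p^{-1}u|_P$. Consider the triangle $1,(u,k),(p,m)$ with sides $\alpha_g|_{[1,(u,k)]}$, $\beta\colon1\to p\to(p,m)$ (geodesic by (a)), and a geodesic edge path $\eta$ from $(u,k)$ to $(p,m)$. Going up from $(u,k)$ to $(u,m)$ and then across shows that $\eta$ has length $\le m-k+1$. If $\eta$ had a vertex of depth $j<k$, its length would be $\ge(k-j)+(m-j)=(m-k)+2(k-j)>m-k+1$, a contradiction. So all of $\eta$ has depth $\ge k>\delta$, and $u$ is not within $\delta$ of $\eta$. Hence $u$ is within $\delta$ of a point of $\beta$, and there is a vertex $z\in\beta$ with $d(u,z)\le\delta+1$. If $z=(p,j)$, then $j\le\delta+1$ and $d(u,p)\le2\delta+2$. If $z$ is on the part $[1,p]$, then $p$ is also a nearest point of $tP$ to $z$, so $d(z,p)=d(z,tP)\le d(z,u)\le\delta+1$, and again $d(u,p)\le2\delta+2=C_0$.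

**Step (d): $u^{-1}v$ is a product of few short elements.** Let $1=x_0,\dots,x_{r'}=g$, $r'\le r$, be an $S$-path. By (b) and (c),
$$u^{-1}v=\big(u^{-1}\pi(x_0)\big)\big(\pi(x_0)^{-1}\pi(x_1)\big)\cdots\big(\pi(x_{r'})^{-1}v\big)$$
is a product of at most $r+2$ elements of $T=\{p\in P:d(1,p)\le2C_0+2\}$.

**Step (e): $|\cdot|_P$ is bounded on $T$ uniformly in $N$.** Let $B=\{y\in G:d_X(1,y)\le2C_0+2\}$, a finite set independent of $N$. By path lifting each $p\in T$ is $q(y)$ with $y\in B$. We show that $y\in E$. Since $q(y)\in E_N=q(E)$, pick $e\in E$ with $q(y)=q(e)$. Then $q(yg_0^{N_1}y^{-1})=q(eg_0^{N_1}e^{-1})\in\{q(g_0^{N_1}),q(g_0^{-N_1})\}$. By (ii), for $N$ large $q$ is injective on the finite set $\{yg_0^{N_1}y^{-1}:y\in B\}\cup\{g_0^{\pm N_1}\}$. Hence $yg_0^{N_1}y^{-1}=g_0^{\pm N_1}$, and $y\in E$. So $|p|_P\le|y|_E\le L:=\max\{|y|_E:y\in B\cap E\}$. With (d) this gives $|u^{-1}v|_P\le L(r+2)$. $\square$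

## 9. The convolution estimate

We finish the proof of Theorem C. The argument repeats the one for $F_2$, with the factorization $g=ub$, $h=b^{-1}c$, $x=uc$ replaced by $g=upb$, $h=b^{-1}p'c$, $x=u(pp')c$ with $p,p'\in P$.

Let $f\in\mathbb C[\Gamma]$ be supported in $\{|\cdot|_S\le r\}$ and $\xi\in\mathbb C[\Gamma]$. Since $|f*\xi|\le|f|*|\xi|$, we may assume $f,\xi\ge0$. Let $\rho=r+2K$ and $m=2V^2(\rho+1)$, so that $|D_\rho(\cdot)|\le m$ by (2). For $u,b,c\in\Gamma$ define functions on $P$:

* $F_{u,b}(p)=f(upb)$ if $(u,up)\in D_\rho(upb)$ and $|p|_P\le L(r+2)$, and $0$ otherwise;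
* $K_{b,c}(p')=\xi(b^{-1}p'c)$ if $(b^{-1},b^{-1}p')\in D_\rho(b^{-1}p'c)$, and $0$ otherwise;
* $\Phi_{u,c}=\sum_bF_{u,b}*K_{b,c}$ (convolution on $P$).

All sums are finite, because $f,\xi$ are finitely supported and the sets $D_\rho(\cdot)$ are finite.

**Step 1: a pointwise bound by the list of $x$.** Fix $x$. For each $g$ in the support of $f$, apply Lemma 8 to $g$ and $h=g^{-1}x$, choosing one triple $u,v,w$. Put $p=u^{-1}v$, $b=v^{-1}g$, $p'=v^{-1}w$, $c=w^{-1}x$. Then
$$g=upb,\quad h=b^{-1}p'c,\quad pp'=u^{-1}w,\quad(u,v)=(u,up),\quad(g^{-1}v,g^{-1}w)=(b^{-1},b^{-1}p'),$$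
and $|p|_P\le L(r+2)$ by Lemma 9. So $f(g)\xi(h)=F_{u,b}(p)K_{b,c}(p')$. For given $(u,w)$, distinct $g$ give distinct $(p,b)$, because $g=upb$. All terms are nonnegative, hence
$$f*\xi(x)\le\sum_{(u,w)\in D_\rho(x)}\Phi_{u,w^{-1}x}(u^{-1}w).$$

**Step 2: summing over $x$.** By Cauchy–Schwarz, (2), and injectivity of $(x,u,w)\mapsto(u,u^{-1}w,w^{-1}x)$,
$$\|f*\xi\|_2^2\le m\sum_{u,c}\|\Phi_{u,c}\|_2^2.\tag{3}$$

**Step 3: the convolution on $P$.** Here Lemma 9 keeps the order of $P$ out of the estimate. Let $\beta=\#\{p\in P:|p|_P\le L(r+2)\}$. Elements of $P$ lift to elements of $E$ of the same length, so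
$$\beta\le\#\{e\in E:|e|_E\le L(r+2)\}\le c_E(1+L(r+2)),$$
since $E$ is virtually cyclic. As $F_{u,b}$ is supported on at most $\beta$ points, $\|F_{u,b}*K_{b,c}\|_2\le\|F_{u,b}\|_1\|K_{b,c}\|_2\le\beta^{1/2}\|F_{u,b}\|_2\|K_{b,c}\|_2$. By the triangle inequality and Cauchy–Schwarz in $b$, $\|\Phi_{u,c}\|_2^2\le\beta\big(\sum_b\|F_{u,b}\|_2^2\big)\big(\sum_b\|K_{b,c}\|_2^2\big)$, and therefore
$$\sum_{u,c}\|\Phi_{u,c}\|_2^2\le\beta\Big(\sum_{u,b}\|F_{u,b}\|_2^2\Big)\Big(\sum_{b,c}\|K_{b,c}\|_2^2\Big).\tag{4}$$

**Step 4: counting decompositions of $g$ and of $h$.** The map $(u,p,b)\mapsto(upb,(u,up))$ is injective, so $\sum_{u,b}\|F_{u,b}\|_2^2\le\sum_gf(g)^2|D_\rho(g)|\le m\|f\|_2^2$. Likewise $(b,p',c)\mapsto(b^{-1}p'c,(b^{-1},b^{-1}p'))$ is injective, so $\sum_{b,c}\|K_{b,c}\|_2^2\le m\|\xi\|_2^2$.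

**Step 5: conclusion.** Inserting Step 4 in (4) and (4) in (3),
$$\|f*\xi\|_2\le(m^3\beta)^{1/2}\|f\|_2\|\xi\|_2\le C(1+r)^2\|f\|_2\|\xi\|_2,$$
because $m$ and $\beta$ are both bounded by linear functions of $r$. The constant $C$ depends only on $V,K,L,c_E$, hence not on $N$; enlarging it, we may take $C\ge1$. Only finitely many conditions "for $N$ large" were imposed, each depending on $G,S_0,g_0$ and on data fixed independently of $N$, $f$ and $\xi$; let $N_*$ be the largest bound. This proves Theorem C, and with it Theorems A and B. $\blacksquare$
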